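# Tardy sets above level two: every $n$-tardy set is wtt-equivalent to a $3$-tardy set

## 1. A box of markers for each number

All sets here are subsets of $\omega$. We use the standard enumeration $\{W_e\}_{e\in\omega}$ of the computably enumerable (c.e.) sets, with stages $W_{e,s}$: $x\in W_{e,s}$ iff the $e$th Turing machine accepts $x$ by stage $s$. By convention $x\in W_{e,s}$ implies $e,x<s$, and at each stage at most one pair $e,x$ has $x$ enter $W_e$. The facts we use are these: $W_{e,s}$ increases with $s$, its union over $s$ is $W_e$, it is a finite set whose canonical index (explicit list of elements) is computable from $e,s$, and $W_{e,0}=\emptyset$. A c.e. set always comes with an index; if $D=W_i$, then $D_t$ means $W_{i,t}$.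

We start with a c.e. set $D$ and a list of "guessing procedures" for its complement. Precisely, we have uniformly computable sets $Z^i_j$ ($i,j\in\omega$) with $Z^i_0=\emptyset$, and a computable function $g$ with
$$|\{j: Z^i_j(x)\ne Z^i_{j+1}(x)\}|\le g(i,x)\qquad\text{for all } i,x.$$
Read $x\in Z^i_j$ as "at time $j$, procedure $i$ claims $x\notin D$." A change from $0$ to $1$ is a *claim*, and a change from $1$ to $0$ is a *retraction*. Let
$$c^i_j(x)=|\{l<j:\ x\notin Z^i_l,\ x\in Z^i_{l+1}\}|$$
be the number of claims procedure $i$ has made about $x$ by time $j$. It is computable and nondecreasing in $j$, it starts at $c^i_0(x)=0$, and it never exceeds $g(i,x)$.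

Fix an injective computable coding of finite sequences with computable range. The **box** of $x$ is
$$C_x=\{\langle x,k_0,\dots,k_x\rangle:\ k_i\le g(i,x)\text{ for } i\le x\}.$$
It is finite, and its canonical index is computable from $x$. Elements of boxes are called *codes* or *markers*. For a code $a$ we write $x(a)$ and $k_i(a)$ for its components. Being a code is decidable: check that the number is in the range of the coding, decode, and compare with $g$.

For $x\in D$ let $t_x$ be the least $t$ with $x\in D_t$, and put
$$a_x=\langle x,\ c^0_{t_x}(x),\dots,c^x_{t_x}(x)\rangle\in C_x,\qquad A=\{a_x:\ x\in D\}.\tag{1}$$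
In words: when $x$ enters $D$, exactly one marker from the box of $x$ enters $A$. It is the one that records, for each $i\le x$, how many claims procedure $i$ has made so far. The set $A$ is c.e., since we can enumerate $D$ and compute $a_x$ as each $x$ appears.

**$A$ and $D$ carry the same information.** Recall that $B\le_{T}A$ by a *wtt* reduction, written $B\le_{wtt}A$, if the numbers queried on input $x$ are bounded by a computable function of $x$. It is a *tt* reduction, $B\le_{tt}A$, if from $x$ one computes in advance a finite set of queries together with a truth table that gives $B(x)$ from the answers. So $\le_{tt}$ implies $\le_{wtt}$, which implies $\le_T$.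

First, $D\le_{tt}A$, because
$$x\in D\iff C_x\cap A\neq\emptyset .$$
Left to right holds because $a_x\in C_x\cap A$. Conversely, an element of $C_x\cap A$ is $a_y$ for some $y\in D$; its first component is both $x$ and $y$, so $x=y\in D$. The queries are the members of the finite set $C_x$, and the truth table is a disjunction.

Second, $A\le_{wtt}D$. If $a$ is not a code, then $a\notin A$. If $a\in C_x$, ask the single question whether $x\in D$. If not, $a\notin A$. If so, enumerate $D$ until $x$ appears, which gives $t_x$; compute $a_x$ and check whether $a=a_x$.

So $A$ is $D$ rewritten, with each $x$ split into finitely many markers. The gain is that the complement of $A$ is easier to guess than the complement of $D$. The next section says in what sense.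

## 2. Tardiness, and what the markers are for

**Definition ($n$-c.e. sets).** For $n\ge1$, a set $X$ is $2n$-c.e. iff
$$X=(W_{e_1}-W_{e_2})\cup(W_{e_3}-W_{e_4})\cup\dots\cup(W_{e_{2n-1}}-W_{e_{2n}})$$
for some indices. It is $(2n+1)$-c.e. iff $X=Y\cup W_e$ with $Y$ $2n$-c.e. The $1$-c.e. sets are the c.e. sets. Let $X^n_e$ be the $e$th $n$-c.e. set in the induced effective listing: $e$ codes an $n$-tuple of indices, and all tuples are listed. Its approximation $X^n_{e,s}$ is obtained by putting the stage $s$ on every $W$:
$$X^n_{e,s}=(W_{e_1,s}-W_{e_2,s})\cup\cdots.$$

Since $W_{e,0}=\emptyset$, we have $X^n_{e,0}=\emptyset$. For fixed $x$, a change of $X^n_{e,s}(x)$ from one stage to the next requires $x$ to enter at least one of the $n$ c.e. sets, and each of them is entered by $x$ at most once. So there are at most $n$ changes. For example, take a $3$-c.e. set $(W_{e_1}-W_{e_2})\cup W_{e_3}$ and let $x$ enter $W_{e_1}$, then $W_{e_2}$, then $W_{e_3}$. The approximation at $x$ runs through $0,1,0,1$, and the last value is permanent.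

**Definition (tardy).** A c.e. set $D$ is *$n$-tardy* iff for every computable nondecreasing function $p$ there is an $e$ such that $X^n_e=\overline D$ and
$$(\forall x)(\forall s)\,[\,x\in X^n_{e,s}\Rightarrow x\notin D_{p(s)}\,].\tag{2}$$

(Functions $p,q,r$ in these notes are total.) So the approximation is never contradicted within the delay $p$: if it claims at stage $s$ that $x\notin D$, then $x$ has not entered $D$ even by stage $p(s)$. It may still turn out wrong later, but then it must retract before $x$ shows up. The witness $e$ may depend on $p$.

**Example: $1$-tardy means computable.** If $D$ is $1$-tardy, some c.e. set equals $\overline D$, so $D$ is computable. Conversely, if $D$ is computable and $W_e=\overline D$, then $x\in W_{e,s}$ implies $x\notin D$ outright, so (2) holds for every $p$.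

**Example: tardiness does not depend on the index of $D$.** Let $W_i=W_{i'}=D$ and let $D$ be $n$-tardy with respect to $i$. Put $r(u)=$ the least $t$ with $W_{i',u}\subseteq W_{i,t}$; this is computable and nondecreasing. Given $p$, take a witness for the function $r(p(s))$ with respect to $i$. If $x\in X^n_{e,s}$, then $x\notin W_{i,r(p(s))}\supseteq W_{i',p(s)}$, which is (2) for $p$ and $i'$. The feature to remember is that the quantifier "for every $p$" absorbs any computable delay. The main proof uses it the same way, with a more elaborate delay.

**Monotonicity.** If $m\le n$, every $m$-tardy set is $n$-tardy. Pad the tuple of indices with an index of $\emptyset$. Subtracting or adjoining $\emptyset$ changes nothing at any stage, so the padded $n$-c.e. index has the identical approximation.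

Cholak, Gerdes and Lange proved that *there exists a $3$-tardy set $B$ such that there is no $2$-tardy set $A$ with $B\le_TA$*. We use this as a quoted theorem. The problem, from Peter Cholak, "Some recent research directions in the computably enumerable sets", arXiv:1312.5979 (2013), asks for which $n$ there are $(n+1)$-tardy sets not computed by $n$-tardy sets. For $n\ge2$ the answer is as follows.

**Corollary 1.** For $n\ge2$, there is an $(n+1)$-tardy set not computed by any $n$-tardy set iff $n=2$.

It follows from a theorem about the set $A$ of (1).

**Theorem.** Let $(Z^i_j)_{i,j\in\omega}$ be uniformly computable sets with $Z^i_0=\emptyset$. Let $g$ be a computable function such that $|\{j: Z^i_j(x)\neq Z^i_{j+1}(x)\}|\le g(i,x)$ for all $i,x$. Let $D$ be a c.e. set (with a fixed index) such that for every computable nondecreasing $q$ there is an $i$ with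
$$\lim_j Z^i_j=\overline D\quad\text{and}\quad(\forall x)(\forall j)\,[\,x\in Z^i_j\Rightarrow x\notin D_{q(j)}\,].\tag{3}$$
Then there is a c.e. set $A$ that is $3$-tardy (with respect to every index of $A$), with $D\le_{tt}A$ and $A\le_{wtt}D$.

The hypothesis says "$D$ is tardy, with some computable bound on mind changes." The conclusion brings the number of changes down to three.

**Corollary 2.** Call $D$ *very tardy* if for every computable nondecreasing $p$ there are $n\ge1$ and $e$ with $X^n_e=\overline D$ and $x\in X^n_{e,s}\Rightarrow x\notin D_{p(s)}$, where $n$ may depend on $p$. Every very tardy set is wtt-equivalent to a $3$-tardy set. Hence for each $n\ge3$ the Turing (and wtt) degrees of $n$-tardy sets, of $3$-tardy sets, and of very tardy sets coincide. The number $3$ is optimal. Moreover, for $2\le m<n$, there is an $n$-tardy set not computed by any $m$-tardy set iff $m=2$.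

## 3. One number at a time: copying fails, counting claims works

**Copying an approximation.** Let $D$ be $5$-tardy. A direct approach would try to show that $D$ itself is $3$-tardy. Take a witness $X$ for $5$-tardiness, which at a given $x$ may run through $0,1,0,1,0,1$, and copy it by a $3$-c.e. approximation $Y$. We cannot ignore the first claim of $X$, because it may be the only one; then $x\notin D$ and $Y$ must contain $x$. Waiting a while before following does not help, because $X$ may retract after we have stopped waiting. So $Y$ follows: claim, retraction, second claim. This is where it stops. With three changes made, $x$ sits in the third c.e. set and $Y$ can never drop it. If $X$ now retracts a second time, nothing prevents $x$ from entering $D$, and then $Y\neq\overline D$. In short, $Y$ can retract once and $X$ can retract twice. (This shows only that copying fails; it does not show that $D$ is not $3$-tardy.)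

**One marker per claim count.** Now follow a single $x$ and a single procedure $Z$ by hand, with markers. Take $x=0$, $i=0$, so that the codes are $\langle 0,k\rangle$, and let $g(0,0)=5$. Suppose
$$\begin{array}{c|ccccccc} j&0&1&2&3&4&5&6\\ \hline Z_j(0)&0&1&1&0&1&0&0\\ c_j(0)&0&1&1&1&2&2&2\end{array}$$
If $0$ enters $D$ at a time $t$ with $Z_t(0)=0$, the marker put into $A$ is $\langle 0,c_t(0)\rangle$. Marker $\langle0,0\rangle$ can be used only at time $0$. Marker $\langle 0,1\rangle$ can be used only at time $3$, while $Z$ says "possibly in $D$" with one claim on record. Marker $\langle0,2\rangle$ can be used only from time $5$ on, until a third claim is made.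

This is general. For fixed $x$ and $k$, the set $\{j: x\notin Z_j,\ c_j(x)=k\}$ is an interval of times, possibly empty. Indeed the times with $c_j(x)=k$ form an interval on which no claim occurs, except that for $k\ge1$ a claim has just been made at its first time. So inside this interval the value starts at $1$ if $k\ge1$, or at $0$ if $k=0$, and it drops at most once and stays down.

So marker $\langle x,k\rangle$ is threatened during one period only, and guessing "marker $\notin A$" needs one retraction: claim it; retract when its period begins; claim it again, forever, once the count exceeds $k$. That is the pattern $0,1,0,1$. In the table, if $0$ stays in the retracted state and enters $D$, then $\langle0,2\rangle$ goes into $A$ and is correctly left unclaimed. If instead a third claim occurs at time $7$ and stands, then markers $0,1,2$ are reclaimed for good, and markers $3,4,5$ were never retracted.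

**Why all procedures at once.** If one procedure $i$ served for every $q$, boxes with a single coordinate would do. But then $D$ would be computable. Let $x\in D$, say $x\in D_u$, and apply (3) to the constant function $q=u$: it gives $x\notin Z^i_j$ for all $j$. As every $x\notin D$ lies in $Z^i_j$ for large $j$, we would have $\overline D=\bigcup_jZ^i_j$, a c.e. set. So in the interesting case $i$ depends on $q$, and thus on the function $p$ for which we want a witness, while $A$ must be fixed before $p$ is given. This is why $a_x$ records the counts of all procedures $i\le x$. Stopping at $x$ keeps $C_x$ finite, which the tt-reduction needs. The price is that procedure $i$ has no coordinate in the boxes $C_x$ with $x<i$; these contain only finitely many markers, and they are handled by a finite table.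

**Clocks.** One more difficulty is timing. "Retract when the period begins" means enumerating a marker into a c.e. set $V_2$, and the stage at which it appears in $W_{v_2,s}$ depends on the chosen index $v_2$; it need not keep pace with the times $j$. If the first claim is made early and the retraction shows up late, there may be a stage $s$ at which the marker is still claimed but is already in $A_{p(s)}$. The remedy has two parts. We measure the lag of $V_2$ by a computable function $h$ and build it into $q$; and we make the first claim wait until the lag is under control, by the recursion theorem.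

From here on, $A$ is the set (1). We proved $D\le_{tt}A$ and $A\le_{wtt}D$ in Section 1. What remains is that $A$ is $3$-tardy. Fix any index $\alpha$ of $A$, write $A_s=W_{\alpha,s}$, and fix any computable nondecreasing $p$.

## 4. The delay function $q$

**Step 1: the retraction sets and their lag.** The aim is to know, computably and for every $i$ at once, by which stage the necessary retractions have appeared. For each $i$ let
$$V^i_2=\{a:\ a\in C_x\text{ for some }x\ge i,\text{ and }(\exists j)[\,x\notin Z^i_j\wedge c^i_j(x)=k_i(a)\,]\}.$$
These are the markers whose threatened period, from the viewpoint of procedure $i$, has begun at some time. The sets are uniformly c.e., so by the $s$-$m$-$n$ theorem there is a computable $v_2$ with $W_{v_2(i)}=V_2^i$. Define $h_i(0)<h_i(1)<\cdots$ as follows. The value $h_i(j)$ is the least $s$ (greater than $h_i(j-1)$ if $j>0$) such that every code $a\le j$ with $x=x(a)\ge i$ and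
$$(\exists j'\le j)[\,x\notin Z^i_{j'}\wedge c^i_{j'}(x)=k_i(a)\,]$$
lies in $W_{v_2(i),s}$. The search halts: there are finitely many such $a$, they can be found computably, and each is in $V^i_2=W_{v_2(i)}$. Hence $(i,j)\mapsto h_i(j)$ is total and computable, and each $h_i$ is strictly increasing. In words: by stage $h_i(j)$ the enumeration of $V_2^i$ has caught up with everything procedure $i$ did up to time $j$, for markers up to $j$.

**Step 2: translating stages of $A$ into stages of $D$.** We will assume a marker is in $A_{p(s)}$ and need to know when $x$ entered $D$ in the fixed enumeration of $D$. Let $r(u)$ be the least $t$ such that $x\in D_t$ whenever $a_x\in A_u$. Each element of the finite set $A_u$ is in $A$, so it is $a_x$ for some $x\in D$, and $x$ is read off from it. So $r(u)$ is the maximum of the corresponding $t_x$, or $0$ if $A_u=\emptyset$. The function $r$ is computable, and nondecreasing because $A_u$ increases with $u$.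

**Step 3: the definition of $q$ and the choice of $i$.** The procedure must be slow enough that no marker's number enters $D$ unexpectedly, even allowing for $p$, the lag, and the translation $r$. We do not yet know $i$, so we take a maximum over an initial segment:
$$q(j)=\max\bigl(\{j\}\cup\{\,r(p(h_i(j+1))):\ i\le j\,\}\bigr).\tag{4}$$
This is computable, and $q(j)\ge j$. It is nondecreasing because $r$, $p$ and each $h_i$ are, and because the index range $i\le j$ grows with $j$.

Now apply the hypothesis: **fix $i$ satisfying (3) for this $q$.** From now on we drop $i$ from $Z^i_j,c^i_j,h_i,V^i_2$ and write $v_2=v_2(i)$. Let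
$$F=\bigcup_{x<i}C_x,$$
the finite set of markers without an $i$th coordinate.

**Step 4: once $x$ is in $D$, the procedure is frozen at $x$.** This links the count recorded in $a_x$ to the counts at other times.

**Fact 1.** Let $x\in D$. If $x\in D_{q(l)}$, then for all $j\ge l$: $x\notin Z_j$ and $c_j(x)=c_l(x)$. In particular this holds for $l=t_x$. Hence if $x\in D_{q(l)}$, then $c_l(x)=\lim_jc_j(x)=c_{t_x}(x)$.

*Proof.* If $j\ge l$, then $x\in D_{q(l)}\subseteq D_{q(j)}$, so $x\notin Z_j$ by (3). Thus no change from $0$ to $1$ occurs at or after $l$, and $c_j(x)$ is constant for $j\ge l$. For $l=t_x$ we have $q(t_x)\ge t_x$, so $x\in D_{t_x}\subseteq D_{q(t_x)}$ and the hypothesis holds. So both $c_l(x)$ and $c_{t_x}(x)$ equal $\lim_jc_j(x)$. $\square$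

## 5. The $3$-c.e. set $Y=(V_1-V_2)\cup V_3$

The set $V_2$ has been defined. We now define the first claims $V_1$ and the final claims $V_3$.

**Step 5: first claims, made late on purpose.** Let $V_1=\omega\setminus F$. We want an index $v_1$ of $V_1$ with
$$a\in W_{v_1,s}\ \Rightarrow\ s>h(\max(a,i)).\tag{5}$$
An arbitrary index of $V_1$ need not satisfy this, so we let the index look at its own enumeration. Let $f$ be a computable function with
$$W_{f(v)}=\{a\notin F:\ a\notin W_{v,H}\text{ where }H=h(\max(a,i))\}.$$
The condition in braces is decidable, so such an $f$ exists. By the recursion theorem there is a $v_1$ with $W_{v_1}=W_{f(v_1)}$. Let $a\notin F$ and $H=h(\max(a,i))$. If $a\in W_{v_1,H}$, then $a\in W_{v_1}=W_{f(v_1)}$, so by the definition of $f$, $a\notin W_{v_1,H}$, a contradiction. Hence $a\notin W_{v_1,H}$, and so $a\in W_{f(v_1)}=W_{v_1}$. If $a\in F$, then $a\notin W_{f(v_1)}=W_{v_1}$. This shows $W_{v_1}=V_1$. It also shows (5): for $a\notin F$ and $s\le H$ we have $W_{v_1,s}\subseteq W_{v_1,H}$, which does not contain $a$; for $a\in F$ the premise of (5) never holds.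

There is no circularity. The function $q$ mentions $v_2$ and $h$ for all $i$, but not $v_1$, which is chosen after $i$.

**Step 6: final claims.** These must be made only when we are certain that $a\notin A$. Let
$$V_3=(F\setminus A)\cup\{a:\ a\in C_x\text{ for some }x\ge i,\text{ and }(\exists j)[c_j(x)>k_i(a)]\text{ or }[x\in D\wedge a\neq a_x]\}.$$
It is c.e.: $F\setminus A$ is finite, the count condition is an existential search, and for $x\in D$ we find $t_x$ and compute $a_x$. Let $W_{v_3}=V_3$.

The second clause is needed. Consider $x\in D$ and a code $a\neq a_x$ in the box of $x$ that has the same $i$th coordinate as $a_x$ and differs elsewhere. By Fact 1, $x\notin Z_{t_x}$ and $c_{t_x}(x)=k_i(a)$, so $a\in V_2$; and no $c_j(x)$ exceeds $k_i(a)$. Only the clause $x\in D\wedge a\ne a_x$ puts $a$ back into $Y$.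

**Fact 2.** $V_3\cap A=\emptyset$.

*Proof.* For $F\setminus A$ this is clear. For $a\in C_x$ with $x\in D$ and $a\ne a_x$ it holds because $a_x$ is the only element of $A$ in $C_x$. Suppose $a\in C_x$, $x\ge i$, $c_j(x)>k_i(a)$ and $a\in A$. Then $x\in D$ and $a=a_x$, so by Fact 1
$$k_i(a)=c_{t_x}(x)=\lim_lc_l(x)\ge c_j(x),$$
a contradiction. $\square$

**Step 7: the witness.** Let
$$Y=(V_1-V_2)\cup V_3,\qquad Y_s=(W_{v_1,s}-W_{v_2,s})\cup W_{v_3,s}.$$
So $Y$ is the $3$-c.e. set with indices $(v_1,v_2,v_3)$, and $Y_s$ is its induced approximation. It remains to check the two requirements of tardiness.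

## 6. $Y$ is the complement of $A$

**Claim 1.** $Y=\overline A$.

*Proof.* We go through all numbers $a$.

**Non-codes.** If $a$ is not a code, then $a\notin F$, so $a\in V_1$; also $a\notin V_2$, as $V_2$ contains only codes. So $a\in Y$, and $a\notin A$.

**Markers in $F$.** If $a\in F$, then $a\notin V_1$, so $a\in Y\iff a\in V_3$. As $a\in C_x$ with $x<i$, only the part $F\setminus A$ of $V_3$ can contain it, so $a\in V_3\iff a\notin A$.

**Markers with an $i$th coordinate.** Let $a\in C_x$ with $x\ge i$, and write $k=k_i(a)$. Then $a\in V_1$.

Suppose $a\in A$. Then $x\in D$, $a=a_x$ and $k=c_{t_x}(x)$. By Fact 1, $x\notin Z_{t_x}$. So $j=t_x$ shows $a\in V_2$. By Fact 2, $a\notin V_3$. Hence $a\notin Y$.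

Suppose $a\notin A$ and $x\in D$. Then $a\neq a_x$, so $a\in V_3\subseteq Y$.

Suppose $a\notin A$ and $x\notin D$. Since $\lim_jZ_j=\overline D$, we have $x\in Z_j$ for all large $j$. Let $c=\lim_jc_j(x)$, which exists because the counts are nondecreasing and bounded. Since $Z_0=\emptyset$, at least one claim is made, so $c\ge1$. There are three cases.

- If $c>k$, then some $c_j(x)>k$, so $a\in V_3\subseteq Y$.
- If $c<k$, then no $j$ has $c_j(x)=k$, so $a\notin V_2$ and $a\in V_1\setminus V_2\subseteq Y$.
- If $c=k$, let $j_0$ be the least $j$ with $c_j(x)=k$. As $k\ge1$ and $c_0(x)=0$, we have $j_0\ge1$, and the count went up between $j_0-1$ and $j_0$, so $x\in Z_{j_0}$. For $j\ge j_0$ the count stays at $k$, its limit, so no change from $0$ to $1$ occurs after $j_0$. If $x$ left $Z_j$ at some $j>j_0$, it would have to come back, since $x\in Z_j$ for all large $j$; that would be such a change. So $x\in Z_j$ for all $j\ge j_0$. For $j<j_0$ we have $c_j(x)<k$. Thus no $j$ satisfies both $x\notin Z_j$ and $c_j(x)=k$. So $a\notin V_2$, and $a\in V_1\setminus V_2\subseteq Y$.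

In all cases $a\in Y\iff a\notin A$. $\square$

## 7. $Y_s$ is disjoint from $A_{p(s)}$

**Claim 2.** If $a\in Y_s$, then $a\notin A_{p(s)}$.

*Proof.* If $a\in W_{v_3,s}$, then $a\in V_3$, so $a\notin A$ by Fact 2. Otherwise $a\in W_{v_1,s}-W_{v_2,s}$, so $a\notin F$. If $a$ is not a code, then $a\notin A$. So let $a\in C_x$ with $x\ge i$, and let $k=k_i(a)$. This is a marker that has been claimed once and not retracted by stage $s$.

**Locating the stage $s$ on the clock.** We find the time $j$ up to which $V_2$ has certainly caught up by stage $s$. By (5), $s>h(\max(a,i))$. Let $j$ be greatest with $h(j)\le s$; it exists because $h$ is strictly increasing. Then $j\ge\max(a,i)$ and $h(j+1)>s$. Since $i\le j$, the term for our $i$ occurs in the maximum (4), so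
$$q(j)\ge r(p(h(j+1)))\ge r(p(s)).\tag{6}$$
This is where the delay of $V_1$ beyond $h(i)$ is used. The delay beyond $h(a)$ gives $a\le j$, used next.

**No threatened period at time $j$.** We have $a\notin W_{v_2,s}\supseteq W_{v_2,h(j)}$ and $a\le j$. By the definition of $h(j)$, if $x\notin Z_j$ and $c_j(x)=k$ both held, then $a$ would be in $W_{v_2,h(j)}$. So
$$\text{not}\ \bigl[\,x\notin Z_j\ \wedge\ c_j(x)=k\,\bigr].\tag{7}$$

**Contradiction.** Suppose $a\in A_{p(s)}$. Then $x\in D$ and $a=a_x$. By the definition of $r$ and (6),
$$x\in D_{r(p(s))}\subseteq D_{q(j)}.$$
By (3), $x\notin Z_j$. By Fact 1 with $l=j$, $c_j(x)=c_{t_x}(x)=k_i(a_x)=k$. This contradicts (7). $\square$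

By Claims 1 and 2, the index of $Y$ as a $3$-c.e. set witnesses $3$-tardiness of $A$ for $p$. Since $p$ and the index $\alpha$ of $A$ were arbitrary, $A$ is $3$-tardy with respect to every index. With Section 1, this proves the Theorem. $\blacksquare$

## 8. Collapse of the tardy degrees to level three

**Step 8: very tardy sets satisfy the hypothesis of the Theorem.** Fix a computable bijection $i=\langle n,e\rangle$ between $\omega$ and the pairs with $n\ge1$, and put
$$Z^{i}_j=X^n_{e,j},\qquad g(i,x)=n\qquad (i=\langle n,e\rangle).$$
These sets are uniformly computable, $Z^i_0=\emptyset$, and there are at most $n$ changes at each $x$, as we saw in Section 2. Let $D$ be very tardy; in particular, $D$ may be any $n$-tardy set with $n\ge1$. Given a computable nondecreasing $q$, take $n,e$ as in the definition for $p=q$. For $i=\langle n,e\rangle$ the sets $X^n_{e,j}$ converge to $X^n_e=\overline D$ (each $x$ has finitely many changes, and the final value is membership in $X^n_e$), and the second part of (3) is the delay condition. So the Theorem gives a $3$-tardy $A$ with $D\le_{tt}A$ and $A\le_{wtt}D$. In particular, $D$ is wtt-equivalent to a $3$-tardy set.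

**Proof of Corollary 1.** For $n=2$ the required set is given by the quoted theorem of Cholak, Gerdes and Lange. Let $n\ge3$ and let $B$ be any $(n+1)$-tardy set. By Step 8 there is a $3$-tardy $A$ with $B\le_{tt}A$, hence $B\le_TA$. By monotonicity $A$ is $n$-tardy. So every $(n+1)$-tardy set is computed by an $n$-tardy set. The set of $n\ge2$ asked for is exactly $\{2\}$. $\blacksquare$

**Proof of Corollary 2.** The wtt-equivalence is Step 8. For $n\ge3$, every $3$-tardy set is $n$-tardy by monotonicity, and every $n$-tardy set is very tardy, with $n$ constant. Every very tardy set is wtt-equivalent, hence Turing equivalent, to a $3$-tardy set. So the three classes have the same wtt degrees and the same Turing degrees. The number $3$ cannot be lowered to $2$: the quoted $3$-tardy set $B$ is not Turing reducible to any $2$-tardy set, so it is not equivalent to one.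

Let $2\le m<n$. If $m=2$, the quoted $B$ is $n$-tardy by monotonicity, as $n\ge3$, and is not computed by any $2$-tardy set. If $m\ge3$, every $n$-tardy set is computed by a $3$-tardy set by Step 8, and that set is $m$-tardy by monotonicity. So an $n$-tardy set not computed by any $m$-tardy set exists iff $m=2$. $\blacksquare$
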